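# Preduals indexed by trees, and rank bounds that hold only pointwise

## Two preduals of $\ell_1$

Let $D=\{0,1,2,\dots\}$ and let $e_0,e_1,e_2,\dots$ be the unit vectors of $\ell_1(D)$. The dual is $\ell_\infty(D)$. Look at two closed subspaces of it:
$$X'=\{\varphi:\lim_m\varphi(m)=0\},\qquad X''=\{\varphi:\lim_m\varphi(m)=\varphi(0)\}.$$
The first is $c_0$, and $c_0^*=\ell_1$. The second also has dual $\ell_1(D)$, by the same pairing $\varphi(x)=\sum_m x_m\varphi(m)$. To see that $X''$ computes the norm of $x\in\ell_1(D)$, fix $n$ and put $\varphi(m)=\operatorname{sgn}x_m$ for $m\le n$ and $\varphi(m)=\operatorname{sgn}x_0$ for $m>n$. Then $\varphi\in X''$, $\|\varphi\|\le1$ and $\varphi(x)\ge\sum_{m\le n}|x_m|-\sum_{m>n}|x_m|$, which tends to $\|x\|$. To see that every $f\in(X'')^*$ comes from some $x$, put $x_m=f(1_{\{m\}})$ for $m\ge1$. Testing on signs gives $\sum_{m\ge1}|x_m|\le\|f\|$. Put $x_0=f(1)-\sum_{m\ge1}x_m$. Then $f$ and $x$ agree on $1$ and on all $1_{\{m\}}$, $m\ge1$, and these span a dense subspace of $X''$.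

So $\ell_1(D)$ is a dual space in two ways, and the difference can be read off from one sequence. In the weak-star topology given by $X'$ we have $e_m\to0$. In the one given by $X''$ we have $e_m\to e_0$, although $\|e_m-e_0\|=2$. Choosing a predual means choosing where the $e_m$ go. One can go a level deeper: with index set $\{\emptyset\}\cup\{\{m\}\}\cup\{\{m<m'\}\}$, ask for a predual in which $e_{\{m,m'\}}\to e_{\{m\}}$ as $m'\to\infty$ and $e_{\{m\}}\to e_\emptyset$ as $m\to\infty$. Below we do this for every well-founded tree of finite sets. So a single dual space may have preduals of very different complexity.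

Now say this with operators. Let $A$ be the zero operator $\ell_1\to\mathbb R$. For which $B:X_0\to Y_0$ is the adjoint $B^*:Y_0^*\to X_0^*$ the same as $A$ up to isomorphism? We need $Y_0^*\cong\ell_1$, $\dim X_0=1$ and $B^*=0$, that is, $B=0$. So the "pre-adjoints" of $A$ are the zero operators from a line into a predual of $\ell_1$. In general, suppose that a definable (analytic) family $\mathcal A$ of dual operators is given. Is the family $\mathcal A_*$ of all their pre-adjoints again analytic? For $\ell_1$ alone we shall see that it is not, because the preduals of $\ell_1$ have no common complexity bound. So one adds the hypothesis that the pre-adjoints of each single $A\in\mathcal A$ have bounded complexity. Is $\mathcal A_*$ analytic then? The problem is taken from Leandro Antunes, Kevin Beanland, Bruno de Mendonça Braga, "Uniformly Factoring Weakly Compact operators and Parametrized Dualization", arXiv:1909.07475 (2019). The answer will be no.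

## Codes for operators, and coanalytic ranks

All spaces are real, "isomorphism" means linear homeomorphism, $\cong$ means "isomorphic", and $\mathbb N=\{1,2,\dots\}$. A *rational* sequence or family is a finitely supported one with rational entries.

A subset of a standard Borel space is *analytic* if it is the projection of a Borel set along a Polish (or standard Borel) factor, and *coanalytic* if its complement is analytic. Analytic sets are closed under countable unions and intersections, Borel preimages, and projections along such factors. A set that is both analytic and coanalytic is Borel. So a condition built from Borel conditions by countable quantifiers and by existential quantifiers over Polish spaces is analytic. We also use three textbook facts. Let $\mathrm{Tr}$ be the Polish space of trees $S\subset\mathbb N^{<\omega}$ containing the empty sequence, and $\mathrm{WF}$ the set of well-founded ones (no infinite branch). Then $\mathrm{WF}$ is not analytic. The set of well-orders of $\mathbb N$ is not analytic inside the space of linear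 orders of $\mathbb N$. Finally, the Kunen–Martin theorem: an analytic well-founded relation has countable rank (Kechris, *Classical Descriptive Set Theory*, 31.1).

**Definition (codes).** $\mathrm{SB}$ is the standard Borel space of closed linear subspaces of $C(\Delta)$, $\Delta$ the Cantor set, with the Effros Borel structure. Every separable Banach space embeds isometrically in $C(\Delta)$, so $\mathrm{SB}$ codes all of them. Fix Borel maps $d_n:\mathrm{SB}\to C(\Delta)$ such that $\{d_n(X)\}_n$ is dense in $X$ for every $X$. Let $\mathcal L$ be the standard Borel space of triples $(X,Y,(y_n))\in\mathrm{SB}\times\mathrm{SB}\times C(\Delta)^{\mathbb N}$ with all $y_n\in Y$ such that for some $K>0$, $\|\sum a_ny_n\|\le K\|\sum a_nd_n(X)\|$ for all rational $a$. Such a triple codes the unique bounded operator $A:X\to Y$ with $A(d_n(X))=y_n$.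

For example, $(X,X,(d_n(X)))$ codes the identity of $X$, and $(X,Y,(0,0,\dots))$, written $(X,Y,0)$, codes the zero operator. The relation "$x\in X$" is Borel in $(x,X)$, since it says $\inf_n\|x-d_n(X)\|=0$. The condition $\dim Y=1$ is Borel: some $d_n(Y)$ is nonzero and any two $d_n(Y),d_m(Y)$ are linearly dependent, which is a closed condition on the pair.

**Definition (duality).** $\mathcal L_{\rm SD}\subset\mathcal L$ is the (coanalytic) set of operators $A:X\to Y$ for which $X$ and $Y$ have separable duals. Operators $A:E\to F$ and $A':E'\to F'$ are *isomorphic*, $A\cong A'$, if there are isomorphisms $S:E\to E'$, $T:F\to F'$ with $TA=A'S$. An element $A\in\mathcal L$ is a *dual operator* if $A\cong B^*$ for some bounded operator $B$ between Banach spaces.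

**Definition (rank).** A *coanalytic rank* on $\mathcal L_{\rm SD}$ is a map $\phi:\mathcal L_{\rm SD}\to\omega_1$ for which there are an analytic relation $\le_\Sigma$ and a coanalytic relation $\le_\Pi$ on $\mathcal L$ such that for all $B\in\mathcal L_{\rm SD}$ and $C\in\mathcal L$
$$C\in\mathcal L_{\rm SD}\text{ and }\phi(C)\le\phi(B)\iff C\le_\Sigma B\iff C\le_\Pi B.\tag{1}$$

The model for this definition is the same notion for $\mathrm{WF}\subset\mathrm{Tr}$. For $S\in\mathrm{WF}$ put $\rho_S(t)=\sup\{\rho_S(u)+1:u\in S,\ u\supsetneq t\}$ and $\rho(S)=\rho_S(\emptyset)$. Call $f:S\to S'$ strict if $s\subsetneq t$ implies $f(s)\subsetneq f(t)$. Let $S\le_\Sigma S'$ mean that there is a strict $f:S\to S'$, and let $S\le_\Pi S'$ mean that there is no strict $f:S'\to S\setminus\{\emptyset\}$. Let $S'\in\mathrm{WF}$. A strict $f:S\to S'$ forces $S\in\mathrm{WF}$ and $\rho_S(t)\le\rho_{S'}(f(t))$. Conversely, if $\rho(S)\le\rho(S')$, build $f$ from the root upward keeping $\rho_S(t)\le\rho_{S'}(f(t))$: a child $t'$ of $t$ has $\rho_S(t')<\rho_{S'}(f(t))$,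 so some $u\supsetneq f(t)$ has $\rho_{S'}(u)\ge\rho_S(t')$. Similarly, for $S\in\mathrm{WF}$ a strict $f:S'\to S\setminus\{\emptyset\}$ exists iff $\rho(S')<\rho(S)$. If $S$ has a branch $b$, then $s\mapsto b|_{|s|+1}$ is such an $f$. So both relations say "$S\in\mathrm{WF}$ and $\rho(S)\le\rho(S')$".

For an analytic set $\mathcal A\subset\mathcal L$ put
$$\mathcal A_*=\{B\in\mathcal L_{\rm SD}:\exists A\in\mathcal A,\ B^*\cong A\}.$$
The problem: $\phi$ is a coanalytic rank on $\mathcal L_{\rm SD}$, $\mathcal A$ is an analytic set of dual operators, and for each $A\in\mathcal A$ there is $\xi_A<\omega_1$ with $\sup\{\phi(B):B\in\mathcal L_{\rm SD},\,B^*\cong A\}<\xi_A$. Must $\mathcal A_*$ be analytic?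

**Theorem 1.** There is an analytic set $\mathcal A\subset\mathcal L$ of dual operators, all of them zero operators into one-dimensional spaces, such that

1. for every $A\in\mathcal A$ the set $\{B\in\mathcal L_{\rm SD}:B^*\cong A\}$ is analytic; hence for every coanalytic rank $\phi$ on $\mathcal L_{\rm SD}$ and every $A\in\mathcal A$ there is $\xi_A<\omega_1$ with $\sup\{\phi(B):B\in\mathcal L_{\rm SD},\ B^*\cong A\}<\xi_A$;
2. $\mathcal A_*$ is not analytic.

So $\mathcal A_*$ is not necessarily analytic, and one set $\mathcal A$ works for all ranks at once. The companion result, not needed for Theorem 1, says which bound is the right one.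

**Theorem 2.** Let $\phi$ be any coanalytic rank on $\mathcal L_{\rm SD}$ and $\mathcal A\subset\mathcal L$ any analytic set. Then $\mathcal A_*$ is analytic if and only if $\sup_{B\in\mathcal A_*}\phi(B)<\omega_1$.

The word "hence" in Theorem 1 rests on the following.

**Lemma 3 (boundedness).** If $\mathcal C\subset\mathcal L_{\rm SD}$ is analytic and $\phi$ is a coanalytic rank, then $\sup\phi(\mathcal C)<\omega_1$.

**Proof.** Let $x\prec y$ mean: $x,y\in\mathcal C$ and not $y\le_\Pi x$. This relation is analytic. By (1), for $x,y\in\mathcal C$ it says $\phi(x)<\phi(y)$, so it is well-founded. By Kunen–Martin its rank is countable, and this rank is the order type of $\phi(\mathcal C)$. So $\phi(\mathcal C)$ is a countable set of countable ordinals. $\square$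

Consider first how one would try to prove "yes". The set $\mathcal L_{\rm SD}$ is only coanalytic, so one cuts it down to a Borel piece $\{C:\phi(C)\le\eta\}$, on which (as the proof of Theorem 2 shows) the relation $B^*\cong A$ is analytic. This works if one $\eta$ serves all $A\in\mathcal A$. Lemma 3 provides such an $\eta$ for an analytic set of $B$'s. But the only analytic set we are given is a set of $A$'s. Each fiber has its own bound $\xi_A$, nothing makes $A\mapsto\xi_A$ definable, and the set of $B$'s to which we would like to apply Lemma 3 is $\mathcal A_*$ itself, whose analyticity is the question. This is the point where the attempt stops. So we look for an $\mathcal A$ whose fibers are analytic one by one, while the bounds $\xi_A$ climb to $\omega_1$.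

## Trees of finite sets, and too many preduals of $\ell_1$

Let $\mathrm{Fin}$ be the set of finite subsets of $\mathbb N$, $s(F)=\max F$ and $s(\emptyset)=0$. For $F\subset\mathbb N$ and an integer $a\ge0$ put $\pi_aF=F\cap\{1,\dots,a\}$. The sets $\pi_aF$ are the *initial segments* of $F$. A *tree* $T\subset\mathrm{Fin}$ is a nonempty set closed under initial segments. For a tree $T$ let

- $[T]$ be the set of infinite $N\subset\mathbb N$ with $\pi_aN\in T$ for all $a$ (the branches);
- $T^{nt}$ be the set of $A\in T$ that are proper initial segments of a member of $T$ (the nonterminal nodes);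
- $T^\infty$ be the set of finite initial segments of members of $[T]$. Clearly $T^\infty\subset T^{nt}$.

**Definition.** For $S\in\mathrm{Tr}$,
$$T_S=\{\{m_1<\dots<m_n\}\in\mathrm{Fin}:\ \exists s\in S,\ |s|=n,\ s_j\le m_j\ (j\le n)\}.$$

For example, $S=\{\emptyset\}$ gives $T_S=\{\emptyset\}$. For $S=\{\emptyset,(1)\}$ we get the *fan* $T_S=\{\emptyset\}\cup\{\{m\}:m\ge1\}$, which is the index set $D$ of the first section, with $T^{nt}=\{\emptyset\}$ and $T^\infty=\emptyset$. And $S=\mathbb N^{<\omega}$ gives $T_S=\mathrm{Fin}=T_S^\infty$. We pass from $S$ to $T_S$ because membership becomes monotone: moving the elements of a set to the right never leaves $T_S$. This yields four facts for $T=T_S$.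

*If $A\in T^{nt}$, then*
$$A\cup\{m\}\in T\ \text{ for all large } m.\tag{2}$$
Let $n=|A|$. Some member of $T$ with $n+1$ elements has $A$ as its first $n$ elements, so there is $s\in S$ of length $n+1$ with $s_j$ at most the $j$-th element of $A$ for $j\le n$. Any $m>s(A)$ with $m\ge s_{n+1}$ works.

*$S$ is well-founded iff $[T]=\emptyset$. More precisely,*
$$b\in[S],\ n_1<n_2<\cdots,\ n_j\ge b_j\ \forall j\ \Rightarrow\ \{n_1<n_2<\dots\}\in[T],\tag{3}$$
*and every $\{n_1<n_2<\dots\}\in[T]$ arises so.* The implication is clear. Conversely, if $\{n_1<n_2<\dots\}\in[T]$, then $\{s\in S:s_j\le n_j\ (j\le|s|)\}$ is a finitely branching tree with elements of every length, so by König's lemma it has a branch $b\in[S]$ with $b_j\le n_j$.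

*For $A\in T^\infty$ there is $\beta^A:\mathbb N\to\mathbb N$ such that*
$$A\cup\{\mu_1<\mu_2<\dots\}\in[T]\ \text{ whenever }\mu_1>s(A)\text{ and }\mu_j\ge\beta^A(j)\ \forall j.\tag{4}$$
Let $A$ be an initial segment of $\{n_1<n_2<\dots\}\in[T]$, take $b$ as in (3) with $b_j\le n_j$, and put $\beta^A(j)=b_{|A|+j}$. In particular $A\cup\{m\}\in T^\infty$ for all large $m$.

*There is an infinite $M\subset\mathbb N$ such that, with $M_{>y}=M\cap(y,\infty)$,*
$$\text{for every }A\in T^\infty:\quad A\cup M_{>y}\in[T]\ \text{ for all large }y.\tag{5}$$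
If $T^\infty=\emptyset$ take $M=\mathbb N$. Otherwise enumerate $T^\infty=\{A_1,A_2,\dots\}$ and choose $M=\{\mu_1<\mu_2<\dots\}$ with $\mu_i\ge\beta^{A_q}(j)$ for all $q,j\le i$. If $y\ge s(A_q)$ and $M_{>y}=\{\mu_{l+1},\mu_{l+2},\dots\}$ with $l\ge q$, then $\mu_{l+j}\ge\beta^{A_q}(j)$ for all $j$, and (4) applies. So one set $M$ serves as a tail for all nodes of $T^\infty$ simultaneously.

The next lemma says that the convergence pattern of the first section, spread over a tree, can be realized only if the tree is well-founded.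

**Definition.** Let $T=T_S$ and let $Y$ be a Banach space. A *separated $T$-family* in $Y^*$ is a bounded family $(w_F)_{F\in T}$ in $Y^*$ for which there is $\delta>0$ such that $w_{F\cup\{m\}}\to w_F$ weak-star as $m\to\infty$ for every $F\in T^{nt}$, and $\|w_{F\cup\{m\}}-w_F\|\ge\delta$ whenever $F,F\cup\{m\}\in T$ and $m>s(F)$.

On the fan, $w_\emptyset=e_0$, $w_{\{m\}}=e_m$ is a separated family in $(X'')^*$ with $\delta=2$.

**Lemma 4.** If $Y^*$ is norm separable and contains a separated $T_S$-family, then $S\in\mathrm{WF}$.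

**Proof.** Suppose $S\notin\mathrm{WF}$. By (3), $\emptyset\in T^\infty$, so $W=\{w_F:F\in T^\infty\}$ is nonempty. For $F\in T^\infty$ the sets $F\cup\{m\}$ lie in $T^\infty$ for all large $m$ by (4), and $w_{F\cup\{m\}}\to w_F$ weak-star with $\|w_{F\cup\{m\}}-w_F\|\ge\delta$. So every nonempty relatively weak-star open subset of $W$ has norm diameter at least $\delta$. The same holds for the weak-star compact set $\overline W^{w^*}$, because its nonempty relatively open subsets meet $W$. As $Y^*$ is separable, $\overline W^{w^*}$ is covered by countably many closed balls of radius $\delta/3$, which are weak-star closed. By Baire's theorem one of them contains a nonempty relatively open subset of $\overline W^{w^*}$, which then has diameter at most $2\delta/3<\delta$. This is a contradiction. $\square$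

**Lemma 5.** Let $\mathcal Y\subset\mathrm{SB}$ be an analytic set of spaces with separable dual. Then the set of all $S\in\mathrm{Tr}$ such that $Y^*$ contains a separated $T_S$-family for some $Y\in\mathcal Y$ is an analytic subset of $\mathrm{WF}$. In particular it is not all of $\mathrm{WF}$.

**Proof.** It is contained in $\mathrm{WF}$ by Lemma 4. For analyticity, we claim that $S$ belongs to it iff there are $Y\in\mathcal Y$, $c,\delta>0$ and $(w_{F,i})\in\mathbb R^{\mathrm{Fin}\times\mathbb N}$ with

- (a) $|\sum a_iw_{F,i}|\le c\|\sum a_id_i(Y)\|$ for $F\in T_S$ and rational $a$;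
- (b) $\lim_mw_{F\cup\{m\},i}=w_{F,i}$ for $F\in T_S^{nt}$ and all $i$;
- (c) if $F,F\cup\{m\}\in T_S$ and $m>s(F)$, there is a rational $a$ with $\|\sum a_id_i(Y)\|\le1$ and $|\sum a_i(w_{F\cup\{m\},i}-w_{F,i})|\ge\delta$.

Given a separated family with constant $\delta$, put $w_{F,i}=w_F(d_i(Y))$ for $F\in T_S$ and $w_{F,i}=0$ otherwise. Then (a) and (b) hold, and (c) holds with $\delta/2$, since the $d_i(Y)$ of norm at most $1$ are dense in the unit ball. Conversely, by (a) there are functionals $w_F\in Y^*$, $\|w_F\|\le c$, with $w_F(d_i(Y))=w_{F,i}$. Boundedness and (b) give the weak-star convergence, since $\{d_i(Y)\}$ is dense, and (c) gives the separation. The relation $F\in T_S$ is clopen in $S$, since for a given $F$ only finitely many $s$ matter. Also $F\in T_S^{nt}$ iff $F\in T_S$ and $F\cup\{m\}\in T_S$ for some $m>s(F)$. So (a)–(c) are Borel in all variables, and the condition is analytic. Since $\mathrm{WF}$ is not analytic, the set is not $\mathrm{WF}$. $\square$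

**Example 6 ($\ell_1$ alone).** Let $S\in\mathrm{WF}$, $S\ne\{\emptyset\}$, $T=T_S$, and regard $T$ as a subset of $\{0,1\}^{\mathbb N}$. It is closed: if $F_k\in T$ and $F_k\to N$, then for each $a$ we have $\pi_aN=\pi_aF_k\in T$ for large $k$, so $N\in T\cup[T]=T$. So $T$ is a countable compact space, it is infinite, and $F\cup\{m\}\to F$ in it. Measures on a countable compact space are atomic, so $C(T)^*=\ell_1(T)\cong\ell_1$. The point masses form a separated $T$-family: $\delta_{F\cup\{m\}}\to\delta_F$ weak-star and $\|\delta_{F\cup\{m\}}-\delta_F\|=2$. For $S=\{\emptyset\}$ the conditions on a family are vacuous and $Y=c_0$ with $w_\emptyset=0$ will do. So every $S\in\mathrm{WF}$ is served by some $Y$ with $Y^*\cong\ell_1$, and by Lemma 5 the set $\mathcal Y=\{Y\in\mathrm{SB}:Y^*\cong\ell_1\}$ is not analytic. If $A=0:\ell_1\to\mathbb R$, then $\{A\}_*=\{(X_0,Y_0,0):\dim X_0=1,\ Y_0\in\mathcal Y\}$, whose projection to the second coordinate is $\mathcal Y$. So $\{A\}_*$ is not analytic. By Theorem 2, every coanalytic rank is unbounded on it.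 The hypothesis of the problem excludes this $A$.

The example tells us what to build. The spaces $\ell_1(T_S)$, $S\neq\{\emptyset\}$, are all isomorphic, so $\ell_1(T_S)$ has forgotten $S$ and a single fiber carries all of $\mathrm{WF}$. We keep the vectors $e_F$, $F\in T_S$, but change the norm, so that the new space $E_{T_S}$ has three properties. First, $E_{T_S}$ is a dual space and $E_{T_S}^*$ is separable, so that its preduals can be coded as subspaces of one fixed separable space. Second, if $S$ is well-founded, some predual still makes $(e_F)$ a separated family. Third, whatever $S$ is, the infinite branches of $T_S$ leave a predual so little freedom that the set of all preduals of this one space is analytic. Then $\mathcal A=\{0:E_{T_S}\to\mathbb R\ :\ S\in\mathrm{Tr}\}$ has analytic fibers, and Lemma 5 makes $\mathcal A_*$ non-analytic.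

## A norm with $\ell_2$ estimates across stages and half-weighted restrictions

Let $(e_F)$ be the basis of $c_{00}(\mathrm{Fin})$. Put $\sigma(\sum c_Fe_F)=\sum c_F$ and $\pi_ae_F=e_{\pi_aF}$. For an interval $I\subset\{0,1,2,\dots\}$ (nonempty, possibly infinite) let $P_Ie_F=e_F$ if $s(F)\in I$ and $P_Ie_F=0$ otherwise, and $P_a:=P_{[0,a]}$. Then $\pi_a\pi_b=\pi_{\min(a,b)}$, $\sigma\pi_a=\sigma$ and $\pi_aP_a=P_a$. A vector with $P_{\{m\}}x=x$ is *of stage $m$*.

**Definition.** $\mathcal K$ is the smallest set of linear functionals on $c_{00}(\mathrm{Fin})$ that contains $\sigma$ and satisfies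

- (K1) $\sum_{j\le n}\beta_jf_jP_{I_j}\in\mathcal K$ if $f_j\in\mathcal K$, $I_1,\dots,I_n$ are pairwise disjoint intervals and $\sum\beta_j^2\le1$;
- (K2) $\frac12f\pi_aP_I\in\mathcal K$ if $f\in\mathcal K$ and $a<\min I$.

Put $\|x\|=\sup_{f\in\mathcal K}|f(x)|$.

Here (K1) makes disjoint stages add at least like $\ell_2$, and (K2) makes the restrictions $\pi_a$ bounded. The factor $\frac12$ is what will later stop a recursion from blowing up. "Induction on $f$" means: show that a property holds for $\sigma$ and is preserved by (K1) and (K2).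

*Unit vectors.* We have
$$\|e_F\|=1,\qquad\text{hence }\|x\|\le\sum|x_F|<\infty.\tag{6}$$
Indeed $\sigma(e_F)=1$, and $|f(e_F)|\le1$ for all $F$ by induction on $f$: in (K1) at most one term is nonzero, since $e_F$ has a single stage, and in (K2) the value is at most $\frac12$.

*Stages and restrictions.* For pairwise disjoint intervals $I_j$,
$$\sum_j\|P_{I_j}x\|^2\le\|x\|^2,\qquad |\sigma(x)|\le\|x\|.\tag{7}$$
For finitely many $j$, choose $f_j\in\mathcal K$ and signs that nearly give $\|P_{I_j}x\|$, and take $|\beta_j|$ proportional to $\|P_{I_j}x\|$ in (K1). In particular $\|P_I\|\le1$. If $a<\min I$, then (K2) gives $\|\pi_aP_Ix\|\le2\|P_Ix\|$. Writing $\pi_ax=P_ax+\pi_aP_{(a,\infty)}x$ we get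
$$\|\pi_ax\|\le3\|x\|.\tag{8}$$

*It is a norm.* By (7) it suffices that a nonzero $x$ of stage $m$ has $\|x\|>0$. We use induction on $m$. For $m=0$ use $\sigma$. For $m\ge1$, (K2) gives $\|x\|\ge\frac12\|\pi_{m-1}x\|$, and $\pi_{m-1}x\ne0$ because $F\mapsto F\setminus\{m\}$ is injective on sets with maximum $m$. So $\pi_{m-1}x$ has a nonzero component of some stage $m'<m$, and $\|\pi_{m-1}x\|\ge\|P_{\{m'\}}\pi_{m-1}x\|>0$.

For a tree $T\subset\mathrm{Fin}$ let $c_{00}(T)=\mathrm{span}\{e_F:F\in T\}$ and let $E_T$ be the closure of $c_{00}(T)$ in the completion. The operators $P_I,\pi_a$ act on $E_T$. With $T_a=\{F\in T:F\subset\{1,\dots,a\}\}$, both $P_a$ and $\pi_a$ have the finite-dimensional range $E_{T,a}=\mathrm{span}\{e_F:F\in T_a\}$. They are uniformly bounded, and $P_ax=\pi_ax=x$ for $x\in c_{00}(T)$ and large $a$. So $P_a\to I$ and $\pi_a\to I$ strongly.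

The lower estimate (7) has a matching upper estimate when the blocks are killed by the restriction to everything before them.

**Lemma 7.** Let $0\le b_0<\dots<b_n$ and $y_k\in c_{00}(\mathrm{Fin})$ with $P_{(b_{k-1},b_k]}y_k=y_k$ for $1\le k\le n$ and $\pi_{b_{k-1}}y_k=0$ for $1<k<n$. Then $\|\sum y_k\|\le\sqrt2\,(\sum\|y_k\|^2)^{1/2}$.

The first and last blocks are exempt from the second condition. This is needed for the induction, because cutting with an interval damages exactly the two end blocks.

**Proof.** We show $|f(\sum y_k)|\le\sqrt2(\sum\|y_k\|^2)^{1/2}$ by induction on $f$, for all such sequences at once.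

*For $\sigma$.* For $1<k<n$, $\sigma(y_k)=\sigma(\pi_{b_{k-1}}y_k)=0$. So $|\sigma(\sum y_k)|\le\|y_1\|+\|y_n\|$ (only $\|y_1\|$ if $n=1$), and $s+t\le\sqrt2(s^2+t^2)^{1/2}$.

*Cutting by an interval.* For an interval $I$ let $R=\{k:I\cap(b_{k-1},b_k]\ne\emptyset\}$, a set of consecutive integers, with $P_Iy_k=0$ for $k\notin R$. If $k\in R$ is neither first nor last in $R$, then $1<k<n$, $(b_{k-1},b_k]\subset I$, so $P_Iy_k=y_k$, and $\min I\le b_{k-1}$ because $k-1\in R$.

*(K1).* Let $R_j$ be the set $R$ for $I_j$. By the previous remark $(P_{I_j}y_k)_{k\in R_j}$ is again a sequence as in the lemma, so the inductive hypothesis for $f_j$ applies to it. By Cauchy–Schwarz and (7),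
$$\Big|\sum_j\beta_jf_j\Big(P_{I_j}\sum_ky_k\Big)\Big|\le\sqrt2\Big(\sum_j\sum_k\|P_{I_j}y_k\|^2\Big)^{1/2}\le\sqrt2\Big(\sum_k\|y_k\|^2\Big)^{1/2}.$$

*(K2), $f=\frac12g\pi_aP_I$.* For $k\in R$ neither first nor last, $a<\min I\le b_{k-1}$, so $\pi_aP_Iy_k=\pi_a\pi_{b_{k-1}}y_k=0$. Only the first and last $k\in R$ contribute, each at most $\|y_k\|$ because $f\in\mathcal K$. Conclude as for $\sigma$. $\square$

Here is the estimate on the fan. Let $y_k=e_{\{2k\}}-e_{\{2k-1\}}$ and $b_k=2k$. Then $\pi_{2k-2}y_k=e_\emptyset-e_\emptyset=0$. Also $\|y_k\|=\sqrt2$: (K1) with two one-point intervals gives $\ge$. For $\le$, argue by induction on $f$: $\sigma(y_k)=0$; in (K1) either one interval contains both stages, and then we use the hypothesis, or we get at most $|\beta_1|+|\beta_2|\le\sqrt2$; in (K2) the value is $0$ if $I$ contains both stages, and otherwise at most $\frac12$. So (7) and Lemma 7 give $\sqrt{2n}\le\|\sum_{k\le n}y_k\|\le2\sqrt n$, while $\|\sum_{m\le 2n}e_{\{m\}}\|=2n$ by $\sigma$ and (6). Alternating sums grow like $\sqrt n$, and sums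 with constant sign grow linearly.

## The predual $Z$ and the separability of $E_T^*$

Fix a tree $T$ and write $E=E_T$. We now describe what a predual of $E$ looks like inside $E^*$, and find one.

**Definition.** A closed subspace $X\subset E^*$ is a *predual subspace* if $\iota_X:E\to X^*$, $\iota_X(x)(\varphi)=\varphi(x)$, is an isomorphism onto.

For $\ell_1$, both $X'$ and $X''$ of the first section are predual subspaces of $\ell_1^*$. If $X$ is a predual subspace, then $P_X:=\iota_X^{-1}\circ(\text{restriction to }X):E^{**}\to E$ is a bounded projection onto $E$ with kernel $X^\perp$. It is characterized by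
$$\varphi(P_X\zeta)=\zeta(\varphi)\qquad(\varphi\in X),\tag{9}$$
so it is continuous from the weak-star topology to $\sigma(E,X)$. Conversely, if $E^{**}=E\oplus X^\perp$, then $X$ is a predual subspace: $X^*=E^{**}/X^\perp$ and $\iota_X$ is the resulting bounded bijection $E\to E^{**}/X^\perp$.

If $R$ is a finite-rank operator on $E$, then $R^{**}$ maps $E^{**}$ into $R(E)$ and is weak-star-to-norm continuous. We use this for $P_I$ with $I$ finite and for $\pi_a$.

**Step 1: a predual.** Let $Z$ be the closed span of $\bigcup_aP_a^*E^*$ and $G:=Z^\perp=\{\zeta\in E^{**}:P_a^{**}\zeta=0\ \forall a\}$. For $\zeta\in E^{**}$ and disjoint finite intervals,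
$$\sum_j\|P_{I_j}^{**}\zeta\|^2\le\|\zeta\|^2.\tag{10}$$
Indeed, Goldstine's theorem gives a net $x_\alpha\to\zeta$ weak-star in $E$ with $\|x_\alpha\|\le\|\zeta\|$. Then $P_{I_j}x_\alpha\to P_{I_j}^{**}\zeta$ in norm, and (7) applies. By (10) the sequence $(P_a^{**}\zeta)_a$ is Cauchy, for otherwise infinitely many disjoint intervals would have $\|P_{I_j}^{**}\zeta\|\ge\varepsilon$. So $\Pi\zeta:=\lim_aP_a^{**}\zeta\in E$ exists, $\|\Pi\|\le1$, $\Pi|_E=I$, and $P_b\Pi=P_b^{**}$, since $P_bP_a=P_b$ for $a\ge b$. Therefore $\ker\Pi=G$ and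
$$E^{**}=E\oplus G=E\oplus Z^\perp.$$
So $Z$ is a predual subspace, and $E\cong Z^*$ is a dual space.

**Step 2: separability.** The elements of $G$ are invisible to all $P_a$. The next lemma says that the restrictions $\pi_a$ see them completely. This is where Lemma 7 is used.

**Lemma 8.** If $\gamma\in G$ and $\pi_a^{**}\gamma=0$ for all $a$, then $\gamma=0$. Consequently $E^*$ is the closed span of $\bigcup_a(P_a^*E^*\cup\pi_a^*E^*)$ and is separable. A bounded sequence $(\zeta_k)$ in $E^{**}$ is weak-star convergent iff $(P_a^{**}\zeta_k)_k$ and $(\pi_a^{**}\zeta_k)_k$ converge for all $a$, and these limits determine the weak-star limit.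

**Proof.** Suppose $\gamma(\varphi)=1$ for some $\varphi\in E^*$, and put $C=\|\gamma\|$. Let $L_b=\{x\in E:P_bx=\pi_bx=0\}$, a closed subspace of finite codimension.

*$c_{00}(T)\cap L_b$ is dense in $L_b$.* The operator $Q=(P_b,\pi_b):E\to E\oplus E$ has finite rank and kernel $L_b$. The subspace $Q(c_{00}(T))$ is dense in the finite-dimensional $Q(E)$, so it equals $Q(E)$. Hence there is a finite-dimensional $V\subset c_{00}(T)$ with $E=L_b\oplus V$. If $x\in L_b$ and $z_i\in c_{00}(T)$, $z_i\to x$, then the $L_b$-components of the $z_i$ differ from $z_i$ by elements of $V$, so they lie in $c_{00}(T)\cap L_b$, and they converge to $x$.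

*Blocks.* Since $Q$ has finite rank, $L_b^\perp=P_b^*E^*+\pi_b^*E^*$. The assumptions say that $\gamma$ vanishes on it, so $\gamma\in L_b^{\perp\perp}=L_b^{**}$. By Goldstine in $L_b$ and the density, there is $y\in c_{00}(T)\cap L_b$ with $\|y\|\le C+1$ and $\varphi(y)>\frac12$. Starting with $b_0=0$, we find inductively $y_k\in c_{00}(T)\cap L_{b_{k-1}}$ with $\|y_k\|\le C+1$, $\varphi(y_k)>\frac12$, and then $b_k>b_{k-1}$ with $P_{(b_{k-1},b_k]}y_k=y_k$. Also $\pi_{b_{k-1}}y_k=0$. Lemma 7 gives $\frac n2\le\varphi(\sum_{k\le n}y_k)\le\|\varphi\|\sqrt2(C+1)\sqrt n$ for all $n$, a contradiction.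

*Consequences.* A $\zeta\in E^{**}$ vanishing on all $P_a^*E^*$ and $\pi_a^*E^*$ lies in $G$ and has $\pi_a^{**}\zeta=0$ for all $a$, so $\zeta=0$. By Hahn–Banach the span is dense, and each $P_a^*E^*$, $\pi_a^*E^*$ is finite-dimensional. The last assertion holds because a bounded sequence in $E^{**}$ converges weak-star iff it converges pointwise on a set with dense span. $\square$

For $\gamma\in G$ put $\mu_a(\gamma)=\pi_a^{**}\gamma\in E_{T,a}$. Then $\|\mu_a(\gamma)\|\le3\|\gamma\|$ and $\pi_a\mu_b(\gamma)=\mu_a(\gamma)$ for $a\le b$. So an element of $G$ is the same as its coherent sequence $(\mu_a(\gamma))_a$ of finite vectors.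

## Weak-star limits along the tree

From now on $T=T_S$. The aim of this section is to describe $G$ by limits of unit vectors.

By (6), (2) and Lemma 8 the following weak-star limits exist in $E^{**}$, have norm at most $1$, and lie in $G$:
$$\upsilon_A=\lim_me_{A\cup\{m\}}\ (A\in T^{nt}),\qquad\upsilon_N=\lim_ae_{\pi_aN}\ (N\in[T]),\qquad\pi_b^{**}\upsilon_\kappa=e_{\pi_b\kappa}.\tag{11}$$
Indeed $P_be_{A\cup\{m\}}=0$ and $\pi_be_{A\cup\{m\}}=e_{\pi_bA}$ for large $m$, while $P_be_{\pi_aN}=0$ and $\pi_be_{\pi_aN}=e_{\pi_bN}$ for large $a$. For $x=\sum x_Fe_F\in c_{00}(T^{nt})$ put $\hat x=\sum x_F\upsilon_F\in G$.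

**Lemma 9.** $\|\hat x\|\le\frac32\|x\|$ and $\pi_a^{**}\hat x=\pi_ax$ for $x\in c_{00}(T^{nt})$. Hence $x\mapsto\hat x$ extends to a bounded linear map from $E^{nt}:=\overline{\mathrm{span}}\{e_F:F\in T^{nt}\}$ into the closed subspace $G$, and $\pi_a^{**}\hat x=\pi_ax$ persists.

**Proof.** We have $\hat x=w^*\text{-}\lim_mx^{(m)}$ with $x^{(m)}=\sum x_Fe_{F\cup\{m\}}$, where $m$ is so large that $m>s(F)$ and $F\cup\{m\}\in T$ for $F\in\operatorname{supp}x$. We show $|f(x^{(m)})|\le\frac32\|x\|$ by induction on $f$. First, $\sigma(x^{(m)})=\sigma(x)$. In (K1) only the interval containing $m$ matters, because $x^{(m)}$ is of stage $m$. In (K2), $f=\frac12g\pi_aP_I$, the value is $0$ if $m\notin I$. Otherwise $a<m$ and the value is $\frac12g(\pi_ax)$, at most $\frac32\|x\|$ by (8). The norm bound follows by weak-star lower semicontinuity. The second formula is (11). $\square$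

Note that $\pi_a^{**}\hat x=\pi_ax$ means $\mu_a(\hat x)=\pi_ax$. So $\hat x$ is an invisible copy of $x$, pushed infinitely far to the right.

**Lemma 10.** Let $\gamma\in G$.

(a) $\mu_a(\gamma)\in c_{00}(T^{nt})$, and $\widehat{\mu_a(\gamma)}\to\gamma$ weak-star as $a\to\infty$.

(b) $\gamma=\hat x+\gamma'$ with $x\in E^{nt}$, $\gamma'\in G$ and $\mu_a(\gamma')\in c_{00}(T^\infty)$ for all $a$.

Part (b) is the separation we need: modulo the image of the hat map, elements of $G$ live only on nodes through which infinite branches pass.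

**Proof of (a).** Let $F\in T_a\setminus T^{nt}$ and let $e_F^*$ be the coefficient functional. Then $e_F^*=e_F^*P_a\in P_a^*E^*\subset Z$. The only $H\in T$ with $\pi_aH=F$ is $F$ itself, so $e_F^*\pi_a=e_F^*$. The $F$-coefficient of $\mu_a(\gamma)$ is therefore $\gamma(\pi_a^*e_F^*)=\gamma(e_F^*)=0$. The sequence $\widehat{\mu_a(\gamma)}$ is bounded by Lemma 9. For $a\ge b$ we have $P_b^{**}\widehat{\mu_a(\gamma)}=0=P_b^{**}\gamma$ and $\pi_b^{**}\widehat{\mu_a(\gamma)}=\pi_b\mu_a(\gamma)=\mu_b(\gamma)=\pi_b^{**}\gamma$. Lemma 8 gives the convergence.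

**Proof of (b).** *Finding $x$.* The vectors $\mu_a(\gamma)\in E$ are bounded and $E^*$ is separable, so there are $a_1<a_2<\dots$ with $\mu_{a_i}(\gamma)\to\zeta$ weak-star in $E^{**}$. Put $x=\Pi\zeta$ and $\gamma'=\zeta-x\in G$. For every $b$, by (a),
$$P_bx=P_b^{**}\zeta=\lim_iP_b\mu_{a_i}(\gamma)\in\mathrm{span}\{e_F:F\in T_b\cap T^{nt}\},$$
so $x\in E^{nt}$. Also $\pi_b^{**}\zeta=\lim_i\pi_b\mu_{a_i}(\gamma)=\mu_b(\gamma)$, so
$$\pi_b^{**}(\gamma-\hat x-\gamma')=\mu_b(\gamma)-\pi_bx-(\mu_b(\gamma)-\pi_bx)=0,$$
and $\gamma=\hat x+\gamma'$ by Lemma 8.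

*The support of $\mu_a(\gamma')$.* We have $\mu_{a_i}(\gamma')=\mu_{a_i}(\gamma)-\pi_{a_i}x$ and $\pi_{a_i}x\to x$, hence
$$P_b\,\mu_{a_i}(\gamma')\to P_b^{**}\zeta-P_bx=0\quad(i\to\infty)\ \text{ for every }b.\tag{12}$$
So the mass of $\mu_{a_i}(\gamma')$ leaves every bounded set of stages, and we now chase it along the tree. Write $\mu_a(\gamma')=\sum_F\mu_a(F)e_F$ and suppose $\mu_a(F_0)\ne0$ for some $F_0\in T_a$. By (12) choose $i$ with $a_i>a$ and $\sum_{H\in T_a}|\mu_{a_i}(H)|<|\mu_a(F_0)|$. Since $\pi_a\mu_{a_i}(\gamma')=\mu_a(\gamma')$, the coefficients $\mu_{a_i}(H)$ with $H\in T_{a_i}$, $\pi_aH=F_0$ add up to $\mu_a(F_0)$. The only such $H$ in $T_a$ is $F_0$, which contributes less than $|\mu_a(F_0)|$ in absolute value. So there is $F_1\in T_{a_i}\setminus T_a$ with $\pi_aF_1=F_0$ and $\mu_{a_i}(F_1)\ne0$. Repeat with $(a_i,F_1)$, and so on. We get a strictly increasing chain in $T$ starting at $F_0$, each member an initial segment of the next. Its union is in $[T]$, so $F_0\in T^\infty$. $\square$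

**The fan.** Let $T=\{\emptyset\}\cup\{\{m\}\}$. By Lemma 10(a) every $\mu_a(\gamma)$ is a multiple of $e_\emptyset$, and coherence makes the multiple independent of $a$. By (11) and Lemma 8, $\gamma$ is a multiple of $\upsilon_\emptyset$, and $\upsilon_\emptyset\ne0$ since $\pi_0^{**}\upsilon_\emptyset=e_\emptyset$. So $E^{**}=E\oplus\mathbb R\upsilon_\emptyset$. If $X$ is a predual subspace, then $X^\perp$ is a line complementary to $E$, so it is spanned by $\upsilon_\emptyset-r$ for a unique $r\in E$, and $X=\ker(\upsilon_\emptyset-r)\subset E^*$. Conversely, for every $r\in E$ we have $E^{**}=E\oplus\mathbb R(\upsilon_\emptyset-r)$, and $X_r=\ker(\upsilon_\emptyset-r)$ is a predual subspace. In $X_r^*=E$ we have $e_{\{m\}}\to r$ weak-star. Here $r=0$ gives $Z$, and $r=e_\emptyset$ gives the analogue of $X''$. The predual subspaces of the fan space are parametrized by the points of $E$. For general $T$ we shall also describe a predual subspace by the points $r_F\in E$ to which it sends the $\upsilon_F$. The question is which families $(r_F)$ are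 allowed when there are infinite branches.

## Branches force compactness

**Lemma 11.** Let $X$ be a predual subspace of $E^*$. Then $U:c_{00}(T^\infty)\to E$, $Ux=P_X\hat x$, is bounded and maps the unit ball onto a relatively compact set.

The idea is this. By (7), $E$ contains no sequence that is bounded below and has uniformly bounded signed sums. If $U$ is not compact, we shall find vectors $d_k\in E^{**}$ with bounded signed sums and $\|P_Xd_k\|\ge\delta$, and $P_X$ carries the bounded sums into $E$. The vectors $\hat z_k$, $z_k\in c_{00}(T^\infty)$, coming from noncompactness need not have bounded sums. So we replace each $\upsilon_F$ in $\hat z_k$ by $\upsilon_{F\cup M_{>y}}$ with the common tail $M$ from (5). For large $y$ this hardly changes the element in the weak-star sense. But now, seen up to a late position $a$, all vectors lie on the *same* stage, namely the last element of $M$ up to $a$. The $\ell_2$ estimate (K1) cannot separate vectors on one stage, and (K2) restricts to an earlier position at the price of a factor $\frac12$.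

**Proof.** $U$ is bounded by Lemma 9. If the claim fails, there are a bounded sequence $(x_k)$ in $c_{00}(T^\infty)$ and $\varepsilon>0$ with $\|Ux_k-Ux_l\|\ge\varepsilon$ for $k\neq l$. Since the $\pi_a$ have finite rank, we may pass to a subsequence so that $(\pi_ax_k)_k$ converges for all $a$. Let $C=2\sup\|x_k\|$, and let $c_X$ satisfy $\|x\|\le c_X\sup_{\varphi\in B_X}|\varphi(x)|$ on $E$. Take $M$ from (5).

**Step 1: choosing the $d_k$.** Put $l_1=0$. Given $l_k$, choose $z_k=x_{p_k}-x_{q_k}$, $p_k\ne q_k$, with $\|\pi_{l_k}z_k\|\le2^{-k}$. Then $\|z_k\|\le C$ and $\|Uz_k\|\ge\varepsilon$. Write $z_k=\sum_Fz_{k,F}e_F$. For large $y$ put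
$$d_k^y=\sum_Fz_{k,F}\,\upsilon_{F\cup M_{>y}}\in G.$$
Then $\|d_k^y\|\le\sum_F|z_{k,F}|$ for all these $y$, and for $y\ge a$ we have $\pi_a^{**}d_k^y=\sum_Fz_{k,F}e_{\pi_aF}=\pi_a^{**}\hat z_k$. So $d_k^y\to\hat z_k$ weak-star as $y\to\infty$, by Lemma 8. Hence $P_Xd_k^y\to Uz_k$ in $\sigma(E,X)$, and
$$\varepsilon\le\|Uz_k\|\le c_X\liminf_y\|P_Xd_k^y\|.$$
So we can choose $y_k\ge l_k$ such that $F\subset\{1,\dots,y_k\}$ and $F\cup M_{>y_k}\in[T]$ for all $F\in\operatorname{supp}z_k$, and $d_k:=d_k^{y_k}$ satisfies $\|P_Xd_k\|\ge\delta:=\varepsilon/(2c_X)$. Put $l_{k+1}=\min M_{>y_k}>l_k$.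

**Step 2: finite pictures of $d_k$.** Let $d_k^{(a)}=\sum_Fz_{k,F}\,e_{\pi_a(F\cup M_{>y_k})}$. Then $d_k^{(a)}\to d_k$ weak-star as $a\to\infty$, and $\pi_{a'}d_k^{(a)}=d_k^{(a')}$ for $a'\le a$. Moreover:

- (i) If $a<l_{k+1}$, no element of $M_{>y_k}$ is at most $a$, so $d_k^{(a)}=\pi_az_k$ and $\|d_k^{(a)}\|\le3C$. If even $a\le l_k$, then $\|d_k^{(a)}\|=\|\pi_a\pi_{l_k}z_k\|\le3\cdot2^{-k}$.
- (ii) If $a\ge l_{k+1}$, then $d_k^{(a)}$ is of stage $m(a):=\max(M\cap\{1,\dots,a\})$, since $m(a)\ge l_{k+1}>y_k\ge s(F)$. Also $|\sigma(d_k^{(a)})|=|\sigma(z_k)|=|\sigma(\pi_{l_k}z_k)|\le2^{-k}$.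

**Step 3: bounded sums.** *Claim: $\|\sum_{k\le n}c_kd_k\|\le3C+3$ whenever $|c_k|\le1$.* Fix $n$ and $(c_k)$, and put $v_j^{(a)}=\sum_{k\le j}c_kd_k^{(a)}$. We show by induction on $f$ that
$$|f(v_j^{(a)})|\le3C+3\quad\text{for all }0\le j\le n\text{ and }a\ge l_{j+1}.\tag{13}$$
For $j=0$ this is trivial. For $j\ge1$, $v_j^{(a)}$ is of stage $m(a)$ by (ii).

For $\sigma$, (ii) gives $|\sigma(v_j^{(a)})|\le\sum_k2^{-k}\le1$.

In (K1) only the interval containing $m(a)$ matters, and its coefficient is at most $1$ in absolute value.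

In (K2), let $f=\frac12g\pi_{a'}P_I$. If $m(a)\notin I$ the value is $0$. Otherwise $a'<\min I\le m(a)\le a$ and $f(v_j^{(a)})=\frac12g(v_j^{(a')})$. The trouble is that $a'$ may be smaller than $l_{j+1}$, so we split the sum. Let $i\le j$ be maximal with $l_{i+1}\le a'$; it exists since $l_1=0$. By the inductive hypothesis for $g$, $|g(v_i^{(a')})|\le3C+3$. If $i<j$, then $a'<l_{i+2}$, so by (i) the term $k=i+1$ contributes at most $3C$, and the terms with $k\ge i+2$ contribute at most $\sum_k3\cdot2^{-k}\le3$. Altogether
$$|f(v_j^{(a)})|\le\tfrac12(3C+3+3C+3)=3C+3.$$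
This proves (13). Letting $a\to\infty$ with $j=n$, the Claim follows by weak-star lower semicontinuity of the norm.

**Step 4: contradiction in $E$.** Let $w_k=P_Xd_k\in E$. Then $\|w_k\|\ge\delta$ and $\|\sum_{k\le n}c_kw_k\|\le C':=\|P_X\|(3C+3)$ for $|c_k|\le1$. Choosing signs, $\sum|\varphi(w_k)|\le C'\|\varphi\|$ for every $\varphi\in E^*$, so $w_k\to0$ weakly. Since the $P_b$ have finite rank, $P_bw_k\to0$ in norm for each $b$, and $P_b\to I$ strongly. So we can choose alternately $b_0<b_1<\dots$ and $k_1<k_2<\dots$ such that $u_i=P_{(b_{i-1},b_i]}w_{k_i}$ satisfies $\|u_i-w_{k_i}\|\le2^{-i}\delta/2$. Then $\|u_i\|\ge\delta/2$, and (7) gives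
$$n(\delta/2)^2\le\sum_{i\le n}\|u_i\|^2\le\Big\|\sum_{i\le n}u_i\Big\|^2\le(C'+\delta)^2$$
for all $n$, a contradiction. $\square$

## All predual subspaces of $E_T$

**Proposition 12.** A closed subspace $X\subset E^*$ is a predual subspace iff

- (p1) there is $c$ with $\|x\|\le c\sup_{\varphi\in B_X}|\varphi(x)|$ for $x\in E$;
- (p2) for each $F\in T^{nt}$ there is $r_F\in E$ with $\varphi(r_F)=\upsilon_F(\varphi)$ for all $\varphi\in X$;
- (p3) the linear map $U:c_{00}(T^\infty)\to E$, $Ue_F=r_F$, is bounded and maps the unit ball onto a relatively compact set.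

By (p1) the $r_F$ in (p2) are unique.

**Proof of necessity.** (p1) is clear. By (9), $r_F=P_X\upsilon_F$ satisfies (p2). Then $Ux=P_X\hat x$, and (p3) is Lemma 11.

**Proof of sufficiency.** By (p1), $\iota_X$ is an isomorphism onto a closed subspace of $X^*$. It remains to show that it is onto. By Hahn–Banach and $E^{**}=E\oplus G$, every element of $X^*$ is $(x+\gamma)|_X$ with $x\in E$, $\gamma\in G$, so we need $\gamma|_X\in\iota_X(E)$. Write $\gamma=\hat x+\gamma'$ as in Lemma 10(b).

For the first summand, let $x_k\in c_{00}(T^{nt})$, $x_k\to x$. By (p2), $\hat x_k|_X\in\iota_X(E)$. By Lemma 9, $\hat x_k\to\hat x$ in norm. As $\iota_X(E)$ is closed, $\hat x|_X\in\iota_X(E)$.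

For the second summand, $(\mu_a(\gamma'))_a$ is a bounded sequence in $c_{00}(T^\infty)$, and $\widehat{\mu_a(\gamma')}|_X=\iota_X(U\mu_a(\gamma'))$ by (p2). By (p3) a subsequence of $U\mu_a(\gamma')$ converges in norm to some $r\in E$. Since $\widehat{\mu_a(\gamma')}\to\gamma'$ weak-star by Lemma 10(a), $\gamma'(\varphi)=\varphi(r)$ for $\varphi\in X$, that is, $\gamma'|_X=\iota_X(r)$. $\square$

The proposition shows how branches interfere. In the weak-star topology of $X^*=E$ we have $e_{F\cup\{m\}}\to r_F$. If $S$ is ill-founded, then $T^\infty$ is infinite, and $r_F=e_F$ for all $F\in T^\infty$ is impossible: $U$ would be the inclusion, and the unit ball of the infinite-dimensional $c_{00}(T^\infty)$ is not relatively compact. If $S$ is well-founded, (p3) is empty and nothing forbids this choice.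

**Lemma 13.** If $S$ is well-founded, then $Y_1:=\overline{\mathrm{span}}\bigcup_a\pi_a^*E^*$ is a predual subspace of $E^*$, $E=E_{T_S}$. Regarded as elements of $Y_1^*$, the vectors $e_F$ satisfy $e_{F\cup\{m\}}\to e_F$ weak-star as $m\to\infty$ $(F\in T^{nt})$, and $\|e_{F\cup\{m\}}-e_F\|_{Y_1^*}\ge\frac13$ if $F,F\cup\{m\}\in T$, $m>s(F)$.

**Proof.** *(p1)* We have $\|x\|=\lim_a\|\pi_ax\|$, and $\|\pi_ax\|=\sup_{\psi\in B_{E^*}}|(\pi_a^*\psi)(x)|\le3\sup_{\varphi\in B_{Y_1}}|\varphi(x)|$ by (8). So $c=3$ works. *(p2)* holds with $r_F=e_F$: for $\varphi=\pi_a^*\psi$, (11) gives $\upsilon_F(\varphi)=(\pi_a^{**}\upsilon_F)(\psi)=\psi(e_{\pi_aF})=\varphi(e_F)$, and this passes to the closed span. *(p3)* is trivial, since $T^\infty=\emptyset$ by (3). So $Y_1$ is a predual subspace by Proposition 12. The convergence holds since $\pi_a^*\psi(e_{F\cup\{m\}})=\pi_a^*\psi(e_F)$ for $m>a$ and the sequence is bounded. Finally $\|e_{F\cup\{m\}}-e_F\|_E\ge\|P_{\{m\}}(e_{F\cup\{m\}}-e_F)\|=\|e_{F\cup\{m\}}\|=1$, and (p1) with $c=3$ gives $\frac13$. $\square$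

So $(e_F)_{F\in T_S}$ is a separated $T_S$-family in $Y_1^*\cong E_{T_S}$ for every $S\in\mathrm{WF}$.

## Analytic fibers with a non-analytic union: proof of Theorem 1

**Step 1: the set $\mathcal A$.** Let $\mathcal A$ be the set of $(X,Y,(y_n))\in\mathcal L$ with $\dim Y=1$, all $y_n=0$, and $X$ isometric to $E_{T_S}$ for some $S\in\mathrm{Tr}$.

*$\mathcal A$ is analytic.* The first two conditions are Borel. The last says: there are $S\in\mathrm{Tr}$ and $(x_F)\in C(\Delta)^{\mathrm{Fin}}$ such that $x_F\in X$ for $F\in T_S$, $\|\sum_{F\in T_S}a_Fx_F\|=\|\sum_{F\in T_S}a_Fe_F\|$ for rational $a$, and every $d_m(X)$ is in the closure of the rational span of $(x_F)_{F\in T_S}$. The relation $F\in T_S$ is clopen in $S$, and the norm of a vector of $c_{00}(T_S)$ does not depend on $S$, so for fixed $a$ the right-hand norm is a Borel function of $S$. We have a projection of a Borel set.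

*Each $A\in\mathcal A$ is a dual operator.* If $X$ is isometric to $E_{T_S}\cong Z^*$, then $A\cong B^*$ for $B=0:\mathbb R\to Z$.

**Step 2: the form of a fiber.** Let $A\in\mathcal A$ have domain isometric to $E=E_T$, $T=T_S$. If $B:X_0\to Y_0$ and $B^*\cong A$, then $Y_0^*\cong E$, $X_0^*$ is one-dimensional, so $\dim X_0=1$, and $B^*=0$, so $B=0$. The converse is clear. Hence
$$\{B\in\mathcal L_{\rm SD}:B^*\cong A\}=\{(X_0,Y_0,0)\in\mathcal L:\dim X_0=1,\ Y_0\in\mathcal Y_T\},\quad\mathcal Y_T=\{Y\in\mathrm{SB}:Y^*\cong E_T\}.\tag{14}$$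
Such triples are in $\mathcal L_{\rm SD}$ because $Y_0^*\cong E_T$ is separable. It remains to see that $\mathcal Y_T$ is analytic. Here $S$, and with it $T$, $T^{nt}$, $T^\infty$ and the $\upsilon_F$, are fixed.

**Step 3: preduals as predual subspaces.** By Lemma 8, $E^*$ is separable. Fix a linear isometric embedding $J:E^*\to C(\Delta)$, and let $\mathcal Q$ be the set of $W\in\mathrm{SB}$ with $W\subset J(E^*)$ and $J^{-1}(W)$ a predual subspace. We claim
$$\mathcal Y_T=\{Y:\exists W\in\mathcal Q,\ Y\cong W\}.$$
If $V:E\to Y^*$ is an isomorphism onto, then $j:=V^*|_Y$ is an isomorphism of $Y$ onto a closed subspace $X$ of $E^*$, and $\iota_X(x)(jy)=(jy)(x)=(Vx)(y)$. So $j^*\iota_X=V$, and $\iota_X$ is an isomorphism onto. Thus $Y\cong X\cong J(X)\in\mathcal Q$. Conversely, if $Y\cong X$ for a predual subspace $X$, then $Y^*\cong X^*\cong E$.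

The relation $Y\cong W$ is analytic: it says that there are $c\in\mathbb N$ and $(w_n)\in C(\Delta)^{\mathbb N}$ with $w_n\in W$, $c^{-1}\|\sum a_nd_n(Y)\|\le\|\sum a_nw_n\|\le c\|\sum a_nd_n(Y)\|$ for rational $a$, and each $d_m(W)$ in the closure of the rational span of $(w_n)$.

**Step 4: $\mathcal Q$ is analytic.** This is where Proposition 12 pays off, since it replaces "onto $X^*$", a statement about all functionals on $X$, by the existence of a sequence of points. The condition $W\subset J(E^*)$ means $d_n(W)\in J(E^*)$ for all $n$ and is Borel. With $\varphi_n=J^{-1}d_n(W)$, which is Borel in $W$, we have $W\in\mathcal Q$ iff $W\subset J(E^*)$ and there are $c\in\mathbb N$ and $(r_F)\in E^{T^{nt}}$ such that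

- $\|x\|\le c\sup_{\varphi_n\ne0}|\varphi_n(x)|/\|\varphi_n\|$ for all $x$ in a fixed countable dense subset of $E$ (with $\sup\emptyset=0$);
- $\varphi_n(r_F)=\upsilon_F(\varphi_n)$ for all $n$ and $F\in T^{nt}$;
- for rational $x\in c_{00}(T^\infty)$, $\|\sum x_Fr_F\|\le c\|x\|$, and for every $p\in\mathbb N$ there is a finite subset $D$ of a fixed countable dense subset of $E$ with $\operatorname{dist}(\sum x_Fr_F,D)<1/p$ for all rational $x\in c_{00}(T^\infty)$ with $\|x\|\le1$.

These express (p1), (p2), (p3). For (p3), note that the rational vectors of norm at most $1$ are dense in the unit ball of $c_{00}(T^\infty)$, and that relative compactness in $E$ is total boundedness. All three conditions are Borel in $(W,(r_F))$: the quantifiers over $x$, $n$, $F$, $p$, $D$ are countable. So $\mathcal Q$ is analytic, hence $\mathcal Y_T$ is analytic, and by (14) so is the fiber. By Lemma 3 every coanalytic rank has a countable supremum on it, and any larger countable ordinal serves as $\xi_A$. This is part 1.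

**Step 5: $\mathcal A_*$ is not analytic.** Every $E_{T_S}$ has an isometric copy in $\mathrm{SB}$, so by (14)
$$\mathcal A_*=\{(X_0,Y_0,0)\in\mathcal L:\dim X_0=1,\ Y_0\in\mathcal Y\},\qquad\mathcal Y=\{Y\in\mathrm{SB}:Y^*\cong E_{T_S}\text{ for some }S\in\mathrm{Tr}\}.$$
Suppose that $\mathcal A_*$ is analytic. Then its projection $\mathcal Y$ is an analytic set of spaces with separable dual. For every $S\in\mathrm{WF}$, an isometric copy $Y\in\mathrm{SB}$ of the separable space $Y_1$ of Lemma 13 belongs to $\mathcal Y$, and its dual contains a separated $T_S$-family. So the set in Lemma 5 is all of $\mathrm{WF}$, contradicting that lemma. This is part 2. $\blacksquare$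

Ill-founded trees $S$ are present in $\mathcal A$ too. They must be, since otherwise $\mathcal A$ would not be defined by an analytic condition. They do no harm in Step 5, because Lemma 4 uses only that $Y^*$ is separable.

## Uniform bounds give analyticity: proof of Theorem 2

If $\mathcal A_*$ is analytic, then $\sup\phi(\mathcal A_*)<\omega_1$ by Lemma 3. Conversely, let $\phi(\mathcal A_*)$ be bounded below $\omega_1$, hence countable.

**Step 1: a Borel set containing $\mathcal A_*$.** For each $\eta\in\phi(\mathcal A_*)$ pick $B_\eta\in\mathcal A_*$ with $\phi(B_\eta)=\eta$. By (1) the set $\{C:C\le_\Sigma B_\eta\}=\{C:C\le_\Pi B_\eta\}=\{C\in\mathcal L_{\rm SD}:\phi(C)\le\eta\}$ is analytic and coanalytic, hence Borel. Let $\mathcal D$ be the union of these countably many sets. It is Borel and $\mathcal A_*\subset\mathcal D\subset\mathcal L_{\rm SD}$. It suffices to show that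
$$\{(B,A)\in\mathcal D\times\mathcal L:\ B^*\cong A\}\ \text{ is analytic,}\tag{15}$$
since then $\mathcal A_*=\{B\in\mathcal D:\exists A\in\mathcal A,\ B^*\cong A\}$ is analytic. The difficulty in (15) is to say, with existential quantifiers only, that an embedding $E\to Y^*$ is onto. For this we certify density of the image along a derivative process whose length is bounded in advance.

**Step 2: coding the dual ball.** For $Y\in\mathrm{SB}$ let
$$\Theta_Y=\{h\in\mathbb R^{\mathbb N}:|\textstyle\sum a_ih_i|\le\|\sum a_id_i(Y)\|\text{ for all rational }a\}.$$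
It is compact and, via $f\mapsto(f(d_i(Y)))_i$, homeomorphic to $(B_{Y^*},w^*)$. Let $N_Y(h)=\sup\{|\sum a_ih_i|:a\text{ rational},\ \|\sum a_id_i(Y)\|\le1\}\in[0,\infty]$. It is Borel in $(Y,h)$, and $N_Y(h)<\infty$ iff $h$ comes from some $f\in Y^*$, in which case $N_Y(h)=\|f\|$. (Scaling by rationals gives $|\sum a_ih_i|\le N_Y(h)\|\sum a_id_i(Y)\|$ for all rational $a$, also when the right-hand vector is $0$.) Let $\mathrm{diam}_Y$ be the corresponding diameter, with $\mathrm{diam}_Y\emptyset=0$. Let $(V_j)$ be a countable base of $\mathbb R^{\mathbb N}$ and $\mathbf K$ the Polish hyperspace of compact subsets of $\mathbb R^{\mathbb N}$. The set $\{(Y,h):h\in\Theta_Y\}$ is Borel with compact sections, so $Y\mapsto\Theta_Y\in\mathbf K$ is Borel (Kechris, 28.8).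

**Step 3: the derivative.** For compact $K$ put $\delta_\varepsilon(K)=K\setminus\bigcup\{V_j:\mathrm{diam}_Y(K\cap V_j)\le\varepsilon\}$, with transfinite iterates $\delta_\varepsilon^\alpha$, taking intersections at limits. If $Y^*$ is separable and $\emptyset\ne K\subset\Theta_Y$ is compact, then $\delta_\varepsilon(K)\subsetneq K$: cover $K$ by countably many weak-star closed balls of radius $\varepsilon/2$; by Baire one of them contains some nonempty $K\cap V_j$. A strictly decreasing transfinite sequence of closed sets in a second countable space has countable length. So there is a least $\eta_\varepsilon(Y)<\omega_1$ with $\delta_\varepsilon^{\eta_\varepsilon(Y)}(\Theta_Y)=\emptyset$. For example, if $Y=\{0\}$, then $\Theta_Y=\{0\}$ is removed at once and $\eta_\varepsilon(Y)=1$.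

**Lemma 14.** If $\mathcal V\subset\mathrm{SB}$ is analytic and all $Y\in\mathcal V$ have separable dual, then $\sup_{Y\in\mathcal V}\eta_\varepsilon(Y)<\omega_1$.

**Proof.** For a linear order $L$ on $\mathbb N$ let $\mathbf P(L)$ say: there are $Y\in\mathcal V$ and nonempty compact $K_l\subset\Theta_Y$ $(l\in\mathbb N)$ such that for $l<_Ll'$ we have $K_{l'}\subset K_l$ and, for all $j$, either $K_{l'}\cap V_j=\emptyset$ or there are $h,h'\in K_l\cap V_j$ with $N_Y(h-h')>\varepsilon$. In other words, $K_{l'}\subset\delta_\varepsilon(K_l)$. The condition $\mathbf P$ is analytic.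

*$\mathbf P(L)$ implies that $L$ is a well-order.* Suppose $\mathbf P(L)$ and $l_1>_Ll_2>_L\cdots$. Let $K\subset\Theta_Y$ be the closure of the increasing union $\bigcup_iK_{l_i}$. If $V_j$ meets $K$, it meets some $K_{l_i}$, so $\mathrm{diam}_Y(K\cap V_j)\ge\mathrm{diam}_Y(K_{l_{i+1}}\cap V_j)>\varepsilon$. Thus $\delta_\varepsilon(K)=K\ne\emptyset$, contradicting Step 3.

*If the supremum were $\omega_1$, every well-order of $\mathbb N$ would satisfy $\mathbf P$.* Let $L$ have type $\alpha$. Choose $Y\in\mathcal V$ with $\eta_\varepsilon(Y)>\alpha$, and let $K_l=\delta_\varepsilon^\beta(\Theta_Y)$ if $l$ is the $\beta$-th element of $L$. These sets are nonempty, and $\delta_\varepsilon^{\beta'}(\Theta_Y)\subset\delta_\varepsilon^{\beta+1}(\Theta_Y)$ for $\beta<\beta'$, so they witness $\mathbf P(L)$. Then the set of well-orders of $\mathbb N$ would be analytic, a contradiction. $\square$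

**Step 4: an existential description of $B^*\cong A$.** The set $\mathcal V$ of all $X$ and $Y$ occurring in members $(X,Y,\cdot)$ of $\mathcal D$ is analytic and consists of spaces with separable dual. By Lemma 14 let $1\le\xi_p<\omega_1$ bound $\eta_{1/p}$ on $\mathcal V$. For $B=(X,Y,(y_i))\in\mathcal D$ and $A=(E,F,(f_n))\in\mathcal L$ (in this section $E,F$ are arbitrary spaces in $\mathrm{SB}$), we claim that $B^*\cong A$ iff there are $c\in\mathbb N$ and $v=(v_n),w=(w_n)\in(\mathbb R^{\mathbb N})^{\mathbb N}$, $v_n=(v_{n,i})_i$, $w_n=(w_{n,i})_i$, with the following three properties.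

1. For rational $a$: $c^{-1}\|\sum a_nd_n(E)\|\le N_Y(\sum a_nv_n)\le c\|\sum a_nd_n(E)\|$, and likewise for $(w_n),F,X$. So $v,w$ code isomorphic embeddings $V:E\to Y^*$ and $W:F\to X^*$ with $\|V\|,\|W\|\le c$.
2. For every $p$ there are $(K_\alpha)_{\alpha\le\xi_p}\in\mathbf K^{\xi_p+1}$ and $(J_\alpha)_{\alpha<\xi_p}$, $J_\alpha\subset\mathbb N$, with $\Theta_Y\subset K_0$, $K_{\xi_p}=\emptyset$, $\bigcap_{\alpha<\lambda}K_\alpha\subset K_\lambda$ for limit $\lambda\le\xi_p$, $K_\alpha\subset K_{\alpha+1}\cup\bigcup_{j\in J_\alpha}V_j$ for $\alpha<\xi_p$, and for $j\in J_\alpha$: $\mathrm{diam}_Y(K_\alpha\cap V_j)\le1/p$, and either $K_\alpha\cap V_j=\emptyset$ or there are $h\in K_\alpha\cap V_j$ and rational $a$ with $N_Y(h-\sum a_nv_n)\le1/p$. The same for $X$ and $(w_n)$.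
3. For all $n,i,q$ there are $k,l$ with $\|f_n-d_k(F)\|<\frac1q$, $\|y_i-d_l(Y)\|<\frac1q$ and $|w_{k,i}-v_{n,l}|\le\frac cq(\|d_i(X)\|+\|d_n(E)\|)$.

Property 2 will say that $V$ and $W$ are onto, and property 3 that $WA=B^*V$.

**Step 5: the description suffices.** Let $h\in\Theta_Y$ and fix $p$. The least $\alpha$ with $h\notin K_\alpha$ exists and is neither $0$ nor a limit, so it is a successor $\beta+1$. Hence $h\in K_\beta\cap V_j$ for some $j\in J_\beta$. This set has diameter at most $1/p$ and contains a point within $1/p$ of some $\sum a_nv_n$. So $h$ is within $2/p$ of $V(E)$. As $p$ is arbitrary and $V(E)$ is closed, $V$ is onto. Similarly $W$ is onto. Next,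
$$|W(f_n)(d_i(X))-w_{k,i}|\le\tfrac cq\|d_i(X)\|,\qquad|V(d_n(E))(y_i)-v_{n,l}|\le\tfrac cq\|d_n(E)\|$$
for the $k,l$ in 3. Letting $q\to\infty$ we get $W(f_n)(d_i(X))=V(d_n(E))(y_i)$ for all $n,i$. Since $Ad_n(E)=f_n$ and $Bd_i(X)=y_i$, this says $WA=B^*V$. So $A\cong B^*$.

**Step 6: the description is necessary.** Given isomorphisms $V:E\to Y^*$, $W:F\to X^*$ with $WA=B^*V$, take $v_{n,i}=V(d_n(E))(d_i(Y))$, $w_{n,i}=W(d_n(F))(d_i(X))$, and $c$ at least $\|V\|,\|W\|,\|V^{-1}\|,\|W^{-1}\|$. Property 1 is clear. Property 3 follows from $W(f_n)(d_i(X))=V(d_n(E))(y_i)$ and the two estimates of Step 5, which hold for all $k,l$ with the first two inequalities in 3. For $Y$ in property 2 take $K_\alpha=\delta_{1/p}^\alpha(\Theta_Y)$ and $J_\alpha=\{j:\mathrm{diam}_Y(K_\alpha\cap V_j)\le1/p\}$. Here $K_{\xi_p}=\emptyset$ because $\eta_{1/p}(Y)\le\xi_p$, and the inclusions hold by the definition of the iterates. Since $V$ is onto, every $h\in\Theta_Y$ is approximated in $N_Y$ by vectors $\sum a_nv_n$, $a$ rational. Proceed similarly for $X$.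

**Step 7: complexity.** The quantifiers over natural numbers, rational sequences and ordinals $\le\xi_p$ are countable, and the others are existential over Polish spaces. So it suffices that the basic conditions are Borel or analytic. Properties 1 and 3 are Borel, since $N_Y$ is Borel. For property 2:

- "$K\subset L$" is closed in $(K,L)$, so "$\Theta_Y\subset K_0$" is Borel because $Y\mapsto\Theta_Y$ is. The conditions "$K=\emptyset$" and "$K\cap V_j=\emptyset$" are closed. The clause "there are $h\in K_\alpha\cap V_j$ and rational $a$ with …" is analytic.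
- For a closed set $C$, "$K_1\cap\dots\cap K_r\cap C=\emptyset$" is an open condition on $(K_1,\dots,K_r)$. If it holds, then for some $n$ the $\frac1n$-neighborhoods $U_i$ of the $K_i$ have no common point in $C$, for otherwise a limit of such points would lie in $K_1\cap\dots\cap K_r\cap C$. The condition then persists for all $K_i'\subset U_i$. (If some $K_i$ is empty, take $U_i=\emptyset$.)
- "$\bigcap_{\alpha<\lambda}K_\alpha\subset K_\lambda$" is Borel. It holds iff for every $i$ with $\overline{V_i}\cap K_\lambda=\emptyset$ there is a finite nonempty $\Phi\subset\lambda$ with $\overline{V_i}\cap\bigcap_{\alpha\in\Phi}K_\alpha=\emptyset$. Necessity is compactness. For sufficiency, each $h\notin K_\lambda$ lies in some $V_i$ with $\overline{V_i}\cap K_\lambda=\emptyset$.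
- "$K\subset L\cup\bigcup_{j\in J}V_j$" is Borel in $(K,L,J)$. It holds iff for every $i$ with $\overline{V_i}\cap L=\emptyset$ there is a finite $J'\subset J$ with $K\subset(\mathbb R^{\mathbb N}\setminus\overline{V_i})\cup\bigcup_{j\in J'}V_j$. For necessity use compactness of $K\cap\overline{V_i}$. For sufficiency, each $h\in K\setminus L$ lies in some $V_i$ with $\overline{V_i}\cap L=\emptyset$. And "$K\subset$ a given open set" is an open condition on $K$.
- "$\mathrm{diam}_Y(K\cap V_j)\le\varepsilon$" is Borel in $(Y,K)$. Write $V_j=\bigcup_mC_{j,m}$ with $C_{j,m}$ closed and increasing in $m$. The condition says that for all rational $a$ with $\|\sum a_id_i(Y)\|\le1$ and all $m,q$, the compact set $K\times K$ misses the closed set $\{(h,h')\in C_{j,m}^2:|\sum a_i(h_i-h_i')|\ge\varepsilon+\frac1q\}$. This is an open condition on $K\times K$, and $K\mapsto K\times K$ is continuous.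

This proves (15), and with it Theorem 2. $\blacksquare$
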